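\title{Cyclic descents for roots of unity in the symmetric group}

\begin{abstract}
We prove that the set of permutations $w\in\mathfrak S_n$ with $w^d=1$ has a cyclic descent extension if and only if $n$ and $d$ are not coprime, as conjectured by Khachatryan-Raziel. For a union of conjugacy classes, the existence of an extension is equivalent to one polynomial, which counts permutations with descent set $\{1,\dots,k\}$, being $1+x$ times a polynomial with nonnegative coefficients. We show that each conjugacy class contributes such a multiple plus at most one leftover monomial, whose position can be chosen, and we cancel the leftover monomials in pairs. The method also gives a M\"obius function criterion for more general unions of conjugacy classes.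
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$, let $[k]=\{1,\dots,k\}$ with $[0]=\varnothing$, and let $\mathfrak S_n$ be the symmetric group on $[n]$. The \emph{descent set} of $w\in\mathfrak S_n$ is
\[
\operatorname{Des}(w)=\{i\in[n-1]: w(i)>w(i+1)\}.
\]
It compares neighbors among positions placed on a line. If the positions are placed on a circle, there is one more comparison, between $w(n)$ and $w(1)$, and one more symmetry. Put $\operatorname{cDes}(w)=\{i\in[n]:w(i)>w(i+1)\}$ with $w(n+1)=w(1)$. The rotation $w(1)\cdots w(n)\mapsto w(n)w(1)\cdots w(n-1)$ adds $1$ modulo $n$ to every element of $\operatorname{cDes}(w)$, and $\operatorname{cDes}(w)$ is neither empty nor all of $[n]$, because a cyclic sequence of distinct numbers must both rise and fall. The following definition keeps these properties and forgets the formula.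

\begin{definition}\label{def:cdes}
Let $T$ be a finite set with a map $\operatorname{Des}\colon T\to2^{[n-1]}$. A \emph{cyclic descent extension} of $(T,\operatorname{Des})$ is a pair $(\operatorname{cDes},\rho)$ of a map $\operatorname{cDes}\colon T\to2^{[n]}$ and a bijection $\rho\colon T\to T$ such that for all $w\in T$:
\begin{itemize}
\item (extension) $\operatorname{cDes}(w)\cap[n-1]=\operatorname{Des}(w)$;
\item (equivariance) $\operatorname{cDes}(\rho(w))=1+\operatorname{cDes}(w)$, with addition modulo $n$ and representatives in $[n]$;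
\item (non-Escher) $\varnothing\ne\operatorname{cDes}(w)\ne[n]$.
\end{itemize}
\end{definition}

In other words, we must decide for each $w\in T$ whether $n$ is a cyclic descent, so that every subset $J\subseteq[n]$ occurs as often as $1+J$, and the sets $\varnothing$ and $[n]$ do not occur. We ask this for the \emph{roots of unity of order $d$},
\[
W_{n,d}=\{w\in\mathfrak S_n:w^d=1\}\qquad(d\ge1),
\]
the permutations all of whose cycle lengths divide $d$. Rotation is of no use in general: it sends the identity to the $n$-cycle $n\,1\,2\cdots(n-1)$, which lies in $W_{n,d}$ only if $n\mid d$.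

\begin{example}\label{ex:small}
The set $W_{3,2}=\{123,213,132,321\}$ has descent sets $\varnothing,\{1\},\{2\},\{1,2\}$. The non-Escher axiom forces $\operatorname{cDes}(123)=\{3\}$ and $\operatorname{cDes}(321)=\{1,2\}$. By equivariance the six sets $\{1\},\{2\},\{3\},\{1,2\},\{2,3\},\{1,3\}$ must all occur, and there are only four permutations, so no extension exists. (Without the non-Escher axiom, the sets $\{3\},\{1\},\{2\},\{1,2,3\}$ would do.) For the ten involutions in $W_{4,2}$ an extension exists; each row below is an orbit of $\rho$: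
\[
\begin{array}{cccc}
2134:\{1\} & 1324:\{2\} & 1243:\{3\} & 1234:\{4\}\\
4321:\{1,2,3\} & 1432:\{2,3,4\} & 4231:\{1,3,4\} & 3214:\{1,2,4\}\\
2143:\{1,3\} & 3412:\{2,4\} & &
\end{array}
\]
\end{example}

It is known that $W_{n,d}$ has no cyclic descent extension if $n$ and $d$ are coprime, and that it has one if $d$ is a prime power not coprime to $n$. The conjecture of \cite{KR} is that coprimality is the only obstruction. We prove it; the proof does not use the two known cases, and reproves them.

\begin{theorem}\label{thm:roots}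
Let $n\ge2$ and $d\ge1$. Then $W_{n,d}$ has a cyclic descent extension if and only if $\gcd(n,d)>1$.
\end{theorem}

The condition $\gcd(n,d)>1$ is the vanishing of a sum of values of the M\"obius function $\mu$, and in this form it extends to other unions of conjugacy classes. For a partition $\lambda\vdash n$ let $C_\lambda\subseteq\mathfrak S_n$ be the conjugacy class of cycle type $\lambda$.

\begin{theorem}\label{thm:unions}
Let $\mathcal P$ be a set of partitions of $n\ge2$ that contains neither $(1^n)$ nor $(2^{n/2})$. Then $\bigcup_{\lambda\in\mathcal P}C_\lambda$ has a cyclic descent extension if and only if $\sum_{r:\,(r^{n/r})\in\mathcal P}\mu(r)=0$.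
\end{theorem}

\begin{theorem}\label{thm:lengths}
Let $n\ge2$ and let $A$ be a set of positive integers with $1\in A$. The set of $w\in\mathfrak S_n$ all of whose cycle lengths lie in $A$ has a cyclic descent extension if and only if $\sum_{r\in A,\ r\mid n}\mu(r)=0$.
\end{theorem}

Theorem~\ref{thm:roots} is the case of Theorem~\ref{thm:lengths} in which $A$ is the set of divisors of $d$, since $\sum_{r\mid g}\mu(r)$ is $1$ for $g=1$ and $0$ for $g>1$. We prove it first, because it needs less.

The proof has three parts. First, for a union $T$ of conjugacy classes, the question depends only on the polynomial $M_T(x)$ in which the coefficient of $x^k$ counts the $w\in T$ with descent set $[k]$: an extension exists exactly when $M_T$ is $1+x$ times a polynomial with nonnegative coefficients (Section~\ref{sec:criterion}). Second, we compute $M_T$ for one class (Section~\ref{sec:classes}). A class with at least two different cycle lengths passes the test, and for cycle type $(r^s)$ the value at $x=-1$ is $\mu(r)$. This gives the necessity of the M\"obius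 conditions and explains why one should guess them. It also shows the difficulty: a class $(r^s)$ with $r$ squarefree fails the test alone, so such classes have to be combined. Third, we show that the polynomial of such a class passes the test after one monomial is removed, and that there is much freedom in the choice of this monomial (Sections~\ref{sec:one} and~\ref{sec:many}). We use the freedom to cancel the leftover monomials in pairs (Sections~\ref{sec:roots} and~\ref{sec:general}).

Throughout, a polynomial is \emph{nonnegative} if it lies in $\mathbb Z_{\ge0}[x]$, we write $P\ge P'$ if $P-P'$ is nonnegative, and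
\[
\mathcal C=(1+x)\,\mathbb Z_{\ge0}[x].
\]
The set $\mathcal C$ is closed under addition.

\section{Symmetric functions and tableaux}\label{sec:background}

Let $\mathrm{Sym}$ be the ring of symmetric functions over $\mathbb Q$ in variables $z_1,z_2,\dots$. It is freely generated by the power sums $p_m$; we write $h_m$ for the complete homogeneous functions and $s_{\lambda/\kappa}$ for the skew Schur functions. A symmetric function is \emph{Schur-positive} if it is a combination of the $s_\lambda$ with coefficients in $\mathbb Z_{\ge0}$. For $J\subseteq[n-1]$ the \emph{fundamental quasisymmetric function} is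
\[
F_J=\sum z_{i_1}z_{i_2}\cdots z_{i_n},
\]
summed over $i_1\le\dots\le i_n$ with $i_a<i_{a+1}$ for all $a\in J$. For fixed $n$ the $F_J$ are linearly independent. So if two finite sets with descent maps to $2^{[n-1]}$ have the same sum
\[
Q(T)=\sum_{w\in T}F_{\operatorname{Des}(w)},
\]
then there is a $\operatorname{Des}$-preserving bijection between them.

Diagrams are drawn with the first row on top. For a skew shape $\lambda/\kappa$ with $n$ cells, $\mathrm{SYT}(\lambda/\kappa)$ is the set of fillings by $1,\dots,n$, each used once, increasing along rows and down columns. The descent set of such a tableau is the set of $i$ for which $i+1$ lies in a strictly lower row than $i$, and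
\begin{equation}\label{eq:schurF}
s_{\lambda/\kappa}=Q(\mathrm{SYT}(\lambda/\kappa)).
\end{equation}
A \emph{ribbon} is a skew shape that contains no $2\times2$ square. A \emph{hook} is a partition $(n-k,1^k)$ with $0\le k\le n-1$; the hooks are the straight shapes that are ribbons. For nonempty partitions $\alpha,\beta$, the skew shape $\alpha\oplus\beta$ places the two diagrams diagonally, with no common row or column; it is disconnected, and $s_{\alpha\oplus\beta}=s_\alpha s_\beta$.

\begin{theorem}[Adin--Reiner--Roichman \cite{ARR}]\label{thm:ARR}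
If a skew shape with $n$ cells is not a connected ribbon, then its set of standard Young tableaux has a cyclic descent extension.
\end{theorem}

For $m\ge1$, the plethysm $f\mapsto p_m[f]$ is the $\mathbb Q$-algebra endomorphism of $\mathrm{Sym}$ that sends $p_j$ to $p_{mj}$, and the plethysm $h_s[f]$ is given by
\begin{equation}\label{eq:pleth}
\sum_{s\ge0}h_s[f]\,t^s=\exp\sum_{m\ge1}\frac{p_m[f]\,t^m}{m}.
\end{equation}
In particular $h_0[f]=1$ and $h_1[f]=f$. Let
\[
L_r=\frac1r\sum_{j\mid r}\mu(j)\,p_j^{\,r/j},\qquad L_\lambda=\prod_r h_{s_r}[L_r]\quad\text{for }\lambda=(1^{s_1}2^{s_2}\cdots).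
\]

\begin{theorem}[Gessel--Reutenauer \cite{GR}]\label{thm:GR}
For every partition $\lambda$ we have $Q(C_\lambda)=L_\lambda$.
\end{theorem}

The function $L_r$ is the Frobenius characteristic of the Lie representation of $\mathfrak S_r$, hence Schur-positive. Plethysms and products of Schur-positive functions are Schur-positive, so $L_\lambda$ is Schur-positive, and so is $Q(T)$ for every union $T$ of conjugacy classes.

\section{The hook polynomial}\label{sec:criterion}

By Theorem~\ref{thm:GR}, a union of conjugacy classes has the same descent distribution as a disjoint union of sets $\mathrm{SYT}(\lambda)$, and Theorem~\ref{thm:ARR} handles every $\lambda$ that is not a hook. So only the multiplicities of the hooks matter. For $T\subseteq\mathfrak S_n$, $n\ge1$, define the \emph{hook polynomial}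
\[
M_T(x)=\sum_{k=0}^{n-1}m_kx^k,\qquad m_k=\#\{w\in T:\operatorname{Des}(w)=[k]\}.
\]

\begin{lemma}\label{lem:hooks}
Let $T\subseteq\mathfrak S_n$ be a union of conjugacy classes and $Q(T)=\sum_\lambda a_\lambda s_\lambda$. Then $a_{(n-k,1^k)}=m_k$ for $0\le k\le n-1$.
\end{lemma}

\begin{proof}
By \eqref{eq:schurF} it suffices to show that exactly one standard tableau of straight shape has descent set $[k]$, and that its shape is $(n-k,1^k)$. In such a tableau $1,\dots,k+1$ lie in successively lower rows, so they fill the top $k+1$ cells of the first column. The entry $k+2$ is then in the cell below $k+1$ or in the cell to the right of $1$, and since $k+1$ is not a descent it is the latter. No later entry lies lower than its predecessor, so all later entries are in the first row.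
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $n\ge2$ and let $T\subseteq\mathfrak S_n$ be a union of conjugacy classes. Then $T$ has a cyclic descent extension if and only if $M_T\in\mathcal C$.
\end{proposition}

\begin{proof}
Suppose that $(\operatorname{cDes},\rho)$ is an extension, and put $c_k=\#\{w:\operatorname{cDes}(w)=[k]\}$ for $0\le k\le n$. The non-Escher axiom gives $c_0=c_n=0$. If $\operatorname{Des}(w)=[k]$, then $\operatorname{cDes}(w)$ is $[k]$ or $[k]\cup\{n\}$. Since $1+([k]\cup\{n\})=[k+1]$, the bijection $\rho$ shows that $[k]\cup\{n\}$ occurs $c_{k+1}$ times. Hence $m_k=c_k+c_{k+1}$ for $0\le k\le n-1$, that is, $M_T=(1+x)\sum_{k=1}^{n-1}c_kx^{k-1}$.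

Conversely, let $M_T=(1+x)\sum_{k=0}^{n-2}\nu_kx^k$ with all $\nu_k\ge0$, so that $m_k=\nu_k+\nu_{k-1}$ with $\nu_{-1}=\nu_{n-1}=0$. A hook is a connected ribbon, so Theorem~\ref{thm:ARR} does not apply to it, but two consecutive hooks combine into a disconnected shape: by Pieri's rule,
\[
s_{(1^{k+1})\oplus(n-k-1)}=s_{(1^{k+1})}\,s_{(n-k-1)}=s_{(n-k,1^k)}+s_{(n-k-1,1^{k+1})}\qquad(0\le k\le n-2).
\]
With Lemma~\ref{lem:hooks} this gives
\[
Q(T)=\sum_{\lambda\text{ not a hook}}a_\lambda s_\lambda+\sum_{k=0}^{n-2}\nu_k\,s_{(1^{k+1})\oplus(n-k-1)},\qquad a_\lambda,\nu_k\in\mathbb Z_{\ge0}.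
\]
No shape on the right is a connected ribbon. By Theorem~\ref{thm:ARR} each of their sets of tableaux has a cyclic descent extension, hence so does the disjoint union $U$ of these sets, taken with multiplicities $a_\lambda$ and $\nu_k$. Since $Q(U)=Q(T)$ by \eqref{eq:schurF}, there is a $\operatorname{Des}$-preserving bijection $T\to U$, and we transport the extension along it.
\end{proof}

In Example~\ref{ex:small}, $M_{W_{3,2}}=1+x+x^2$ is not divisible by $1+x$, and $M_{W_{4,2}}=1+x+x^2+x^3=(1+x)(1+x^2)$.

Divisibility by $1+x$ does not suffice: the quotient may have negative coefficients. The source of all negative coefficients in this paper is the identity, for odd $D\ge1$,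
\begin{equation}\label{eq:alt}
x^E+x^{E+D}=(1+x)\bigl(x^E-x^{E+1}+x^{E+2}-\dots+x^{E+D-1}\bigr).
\end{equation}
The negative terms of the quotient are $-x^{E+1},-x^{E+3},\dots,-x^{E+D-2}$. There are none if $D=1$.

\section{Hook polynomials of conjugacy classes}\label{sec:classes}

The function $L_\lambda$ is given by products and plethysms of power sums, so we want to extract its hook coefficients by a ring homomorphism that is simple on power sums. Put $y=-x$ and let $\varphi\colon\mathrm{Sym}\to\mathbb Q[x]$ be the homomorphism with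
\[
\varphi(p_m)=1-y^m=1+(-1)^{m-1}x^m .
\]

\begin{lemma}\label{lem:phi}
Let $n\ge1$ and let $T\subseteq\mathfrak S_n$ be a union of conjugacy classes. Then $\varphi(Q(T))=(1+x)M_T$.
\end{lemma}

\begin{proof}
The map $\varphi$ is a composition of three homomorphisms: evaluate $f$ on the union of two sets of variables $Z$ and $Z'$; apply to $Z'$ the involution $\omega$, for which $\omega p_m=(-1)^{m-1}p_m$ and $\omega s_{\lambda/\kappa}=s_{\lambda'/\kappa'}$ (transposed shape); and set $Z=(1,0,0,\dots)$, $Z'=(x,0,0,\dots)$. Indeed, $p_m(Z)+p_m(Z')$ goes to $1+(-1)^{m-1}x^m$. From $s_\lambda(Z,Z')=\sum_\kappa s_\kappa(Z)s_{\lambda/\kappa}(Z')$ we get $\varphi(s_\lambda)=\sum_\kappa s_\kappa(1)\,s_{\lambda'/\kappa'}(x)$. A skew Schur function in one variable $x$ equals $x$ to the number of cells if no two cells share a column, and is $0$ otherwise. So only $\kappa=(j)$, $j\ge0$, contributes, and it contributes $x^{n-j}$ if no two cells of $\lambda/(j)$ share a row, and $0$ otherwise. If $\lambda$ is not a hook, its second row has two cells, and $\varphi(s_\lambda)=0$.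 If $\lambda=(n-k,1^k)$, then $j\in\{n-k,n-k-1\}$ and $\varphi(s_\lambda)=x^k+x^{k+1}$. Now apply Lemma~\ref{lem:hooks}.
\end{proof}

Write $M_\lambda=M_{C_\lambda}$, $M_{r,s}=M_{(r^s)}$, and $M_r=M_{r,1}=\sum_km_r(k)x^k$. These polynomials count permutations, so they are nonnegative. Call a partition \emph{mixed} if it has at least two different part sizes.

\begin{lemma}\label{lem:mixed}
If $\lambda$ has $l\ge2$ different part sizes $r_1,\dots,r_l$ with multiplicities $s_1,\dots,s_l$, then $M_\lambda=(1+x)^{l-1}\prod_iM_{r_i,s_i}$. In particular $M_\lambda\in\mathcal C$.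
\end{lemma}

\begin{proof}
Apply $\varphi$ to $L_\lambda=\prod_iL_{(r_i^{s_i})}$ and use Theorem~\ref{thm:GR} and Lemma~\ref{lem:phi}.
\end{proof}

It remains to study the types $(r^s)$. For $s=1$, Theorem~\ref{thm:GR} and Lemma~\ref{lem:phi} give
\begin{equation}\label{eq:Phi}
\Phi_r(y):=\frac1r\sum_{j\mid r}\mu(j)(1-y^j)^{r/j}=(1-y)M_r=\sum_k(-1)^km_r(k)\,(y^k-y^{k+1}).
\end{equation}

\begin{lemma}\label{lem:values}
\begin{itemize}
\item[(a)] $M_{1,s}=1$ for all $s\ge1$, and $M_2=x$.
\item[(b)] If $r\ge2$, then $m_r(0)=0$ and $m_r(1)=1$.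
\item[(c)] If $r\ge3$, then $M_r$ has degree $r-2$ and $m_r(r-2)=1$.
\item[(d)] $M_r(-1)=\mu(r)$ for all $r\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The classes are $\{12\cdots s\}$ and $\{21\}$.

(b) Only the identity has empty descent set. A permutation in $\mathfrak S_n$ with descent set $\{1\}$ has the form $a\,1\,2\cdots(a-1)(a+1)\cdots n$ with $2\le a\le n$, and its cycle type is $(a,1^{n-a})$. For $n=r$ it is an $r$-cycle exactly when $a=r$.

(c) The only permutation with descent set $[r-1]$ is $r\,(r-1)\cdots1$, an involution, so $m_r(r-1)=0$. A divisor $j>1$ of $r$ does not divide $r-1$, so only $j=1$ contributes to the coefficient of $y^{r-1}$ in $\Phi_r$, which is therefore $(-1)^{r-1}$. On the right of \eqref{eq:Phi} it is $(-1)^{r-1}(m_r(r-1)+m_r(r-2))$.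

(d) Divide \eqref{eq:Phi} by $1-y$ and let $y\to1$. The terms with $j<r$ vanish to order $r/j\ge2$ at $y=1$, and the term $j=r$ gives $\frac{\mu(r)}r(1+y+\dots+y^{r-1})\to\mu(r)$.
\end{proof}

The polynomial $M_{r,s}$ can be read off from $M_r$. View $M_r$ as the generating function of a finite set $\mathcal A_r$ of \emph{letters}, each letter $\alpha$ having a degree $k(\alpha)$, with $m_r(k)$ letters of degree $k$. For $i\ge1$ put
\[
\operatorname{pos}_i(k)=\begin{cases}ik,&k\text{ even},\\ i(k+1)-1,&k\text{ odd}.\end{cases}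
\]
Thus $\operatorname{pos}_1(k)=k$ and $\operatorname{pos}_i(k)\equiv k\pmod2$.

\begin{proposition}\label{prop:product}
For $r\ge1$,
\begin{equation}\label{eq:product}
1+(1+x)\sum_{s\ge1}M_{r,s}\,t^s=\prod_{\alpha\in\mathcal A_r}\Bigl(1+(1+x)\sum_{i\ge1}x^{\operatorname{pos}_i(k(\alpha))}t^i\Bigr).
\end{equation}
Consequently, for $s\ge1$,
\begin{equation}\label{eq:Mrs}
M_{r,s}=\sum_km_r(k)\,x^{\operatorname{pos}_s(k)}+(1+x)R_s,\qquad
R_s=\sum_{|B|\ge2}(1+x)^{|B|-2}\sum_{(i_\alpha)}\ \prod_{\alpha\in B}x^{\operatorname{pos}_{i_\alpha}(k(\alpha))},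
\end{equation}
where $B$ runs over sets of letters and $(i_\alpha)_{\alpha\in B}$ over families of positive integers with sum $s$. The polynomial $R_s$ is nonnegative.
\end{proposition}

\begin{proof}
Both sides of $\varphi(p_m[f])(y)=\varphi(f)(y^m)$ are algebra homomorphisms in $f$ that send $p_j$ to $1-y^{mj}$, so the identity holds for all $f$. The left side of \eqref{eq:product} is $\sum_s\varphi(h_s[L_r])t^s$. By \eqref{eq:pleth}, \eqref{eq:Phi} and $\exp\sum_m(y^kt)^m/m=1/(1-y^kt)$, it equals
\[
\exp\sum_{m\ge1}\frac{\Phi_r(y^m)\,t^m}{m}=\prod_k\Bigl(\frac{1-y^{k+1}t}{1-y^kt}\Bigr)^{(-1)^km_r(k)}.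
\]
A letter of even degree $k$ thus contributes the factor
\[
\frac{1+x^{k+1}t}{1-x^kt}=1+\frac{(1+x)x^kt}{1-x^kt}=1+(1+x)\sum_{i\ge1}x^{ki}t^i,
\]
and a letter of odd degree $k$ contributes
\[
\frac{1+x^kt}{1-x^{k+1}t}=1+\frac{(1+x)x^kt}{1-x^{k+1}t}=1+(1+x)\sum_{i\ge1}x^{(k+1)i-1}t^i .
\]
This is \eqref{eq:product}. For \eqref{eq:Mrs}, extract the coefficient of $t^s$, let $B$ be the set of factors from which a nonconstant term is taken, divide by $1+x$, and separate the terms with $|B|=1$.
\end{proof}

\begin{corollary}\label{cor:necessity}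
We have $M_{r,s}(-1)=\mu(r)$. If $T=\bigcup_{\lambda\in\mathcal P}C_\lambda\subseteq\mathfrak S_n$, $n\ge2$, has a cyclic descent extension, then $\sum_{r:\,(r^{n/r})\in\mathcal P}\mu(r)=0$.
\end{corollary}

\begin{proof}
Since $\operatorname{pos}_s(k)\equiv k\pmod2$, formula \eqref{eq:Mrs} gives $M_{r,s}(-1)=M_r(-1)=\mu(r)$. With Lemma~\ref{lem:mixed}, the sum in the statement equals $M_T(-1)$, which is $0$ by Proposition~\ref{prop:criterion}.
\end{proof}

The converse direction is visible in the smallest case in which $\gcd(n,d)$ has two prime factors.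

\begin{example}\label{ex:six}
Let $n=d=6$. The types that are not mixed are $(1^6),(2^3),(3^2),(6)$, with M\"obius values $1,-1,-1,1$. The $3$-cycles $312$ and $231$ have descent sets $\{1\}$ and $\{2\}$, so $M_3=x=M_2$. In both cases there is one letter, of degree $1$, so $R_s=0$ and $M_{2,s}=M_{3,s}=x^{2s-1}$. Next,
\[
6\Phi_6=(1-y)^6-(1-y^2)^3-(1-y^3)^2+(1-y^6)=-6y+18y^2-18y^3+12y^4-6y^5,
\]
so $(1+x)M_6=x+3x^2+3x^3+2x^4+x^5$ and $M_6=x+2x^2+x^3+x^4$. This polynomial lies in $\mathcal C$ after either of two monomials is removed: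
\begin{equation}\label{eq:M6}
M_6=x^2+(1+x)(x+x^3)=x^4+(1+x)(x+x^2).
\end{equation}
We pair $(6)$ with $(3^2)$: the leftover monomial $x^4$ and $M_{3,2}=x^3$ are adjacent, and their sum is $(1+x)x^3$. We pair $(1^6)$ with $(2^3)$: here $1+x^5=(1+x)(1-x+x^2-x^3+x^4)$ is not in $\mathcal C$, and there is no freedom. The mixed types $(2,1^4)$ and $(2^2,1^2)$ repair this: by Lemma~\ref{lem:mixed} they contribute $(1+x)x$ and $(1+x)x^3$, and the four types together give $(1+x)(1+x^2+x^4)$. All other types are mixed, so $M_{W_{6,6}}\in\mathcal C$.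
\end{example}

In this example the leftover $x^2$ would also have matched $x^3$. In general the choice matters. For $n=12$, $d=6$ we have $M_{3,4}=x^7$, and the two decompositions \eqref{eq:M6} will leave $x^{\operatorname{pos}_2(2)}=x^4$ or $x^{\operatorname{pos}_2(4)}=x^8$ in $M_{6,2}$; only the second is adjacent to $x^7$. We therefore need decompositions like \eqref{eq:M6} for every $r$ and every possible exponent.

\section{One cycle}\label{sec:one}

\begin{proposition}\label{prop:one}
Let $r\ge3$.
\begin{itemize}
\item[(a)] If $r$ is not squarefree, then $M_r\in\mathcal C$.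
\item[(b)] If $r$ is squarefree, then $M_r-x^e\in\mathcal C$ for every $e$ with $1\le e\le r-2$ and $(-1)^e=\mu(r)$.
\end{itemize}
\end{proposition}

We call the exponents $e$ in (b) \emph{admissible} for $r$. No other $e$ can work: the parity is forced by $M_r(-1)=\mu(r)$, and the range by $m_r(k)=0$ for $k\notin[r-2]$.

In \eqref{eq:Phi}, the term $j=1$ has binomial coefficients that dominate the other terms, except near the two ends, where Lemma~\ref{lem:values} gives exact values. We isolate the estimate. For $j\mid r$ with $1<j<r$ put $b=r/j-1\ge1$ and define integers $\tau_j(k)$ by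
\[
\sum_k\tau_j(k)\,y^k=\frac{(1-y^j)^{r/j}}{(1-y)^2}=(1-y^j)^{b-1}(1+y+\dots+y^{j-1})^2 .
\]

\begin{lemma}\label{lem:estimate}
Let $r\ge6$ and $2\le k\le r-4$. Then $\sum_j|\tau_j(k)|\le\binom{r-2}k$, where $j$ runs over the squarefree divisors of $r$ with $1<j<r$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:one}, given Lemma~\ref{lem:estimate}]
Put $N=M_r/(1+x)$ in case (a) and $N=(M_r-x^e)/(1+x)$ in case (b). The numerator vanishes at $x=-1$ by Lemma~\ref{lem:values}(d), and $1+x$ is monic, so $N=\sum_k\nu_kx^k$ is a polynomial with integer coefficients, of degree at most $r-3$.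

At the ends, $\nu_0=m_r(0)=0$, which settles $r=3$. For $r\ge4$, comparing coefficients of $x$ and of $x^{r-2}$ gives $\nu_1=m_r(1)-\epsilon$ and $\nu_{r-3}=m_r(r-2)-\epsilon'$, where $\epsilon,\epsilon'\in\{0,1\}$ record whether $e=1$ and whether $e=r-2$. Both values are nonnegative by Lemma~\ref{lem:values}(b),(c). It remains to treat $2\le k\le r-4$.

In case (b) we have $x^e=\mu(r)y^e$. Hence \eqref{eq:Phi} gives, in both cases,
\[
rN=(1-y)^{r-2}+\sum_{j\mid r,\ 1<j<r}\mu(j)\sum_k\tau_j(k)y^k+\frac{\mu(r)}{1-y}\Bigl(\sum_{i=0}^{r-1}y^i-ry^e\Bigr),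
\]
where the last term is absent in case (a). The coefficient of $y^k$ in the last term is $\mu(r)(k+1)$ if $k<e$ and $\mu(r)(k+1-r)$ if $k\ge e$, so its absolute value is at most $r-1$. Comparing coefficients of $x^k=(-1)^ky^k$ and using Lemma~\ref{lem:estimate},
\[
r\nu_k\ge\binom{r-2}k-\sum_j|\tau_j(k)|-(r-1)\ge-(r-1).
\]
So $\nu_k>-1$, and $\nu_k$ is an integer. Thus integrality absorbs the only term that depends on $e$, which is why every admissible $e$ works.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:estimate}]
If $r$ is prime, the sum is empty; let $r$ be composite. The polynomial that defines $\tau_j$ has degree $j(b-1)+2(j-1)=r-2$ and is a product of polynomials that are palindromic up to sign. So both sides are invariant under $k\mapsto r-2-k$, and we may assume $2\le k\le(r-2)/2$. Put $X=\binom{r-2}k$.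

Fix $j$ and write $k=uj+v$ with $0\le v<j$. In $(1+\dots+y^{j-1})^2$ the exponents congruent to $v$ modulo $j$ are $v$, with coefficient $v+1$, and $v+j$, with coefficient $j-1-v$. Therefore
\begin{equation}\label{eq:tau}
\tau_j(k)=(-1)^u\Bigl[(v+1)\binom{b-1}u-(j-1-v)\binom{b-1}{u-1}\Bigr].
\end{equation}
So $\tau_j(k)=k+1$ if $u=0$, and $|\tau_j(k)|\le j\binom{b-1}u+j\binom{b-1}{u-1}=j\binom bu$ if $u\ge1$.

\emph{The case $k=2$.} If $r$ is even, \eqref{eq:tau} with $j=2$, $u=1$, $v=0$ gives $|\tau_2(2)|=b-2=r/2-3$. For $j\ge3$ we have $\tau_j(2)=3$. If $r$ is even, there are at most $r/2-2$ divisors with $3\le j\le r/2$, and the sum is at most $r/2-3+3(r/2-2)=2r-9$. If $r$ is odd, then $3\le j\le r/3$, and the sum is at most $3(r/3-2)=r-6\le2r-9$. Finally $\binom{r-2}2-(2r-9)=\frac12(r^2-9r+24)>0$, as the discriminant $81-96$ is negative.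

\emph{The case $k\ge3$: one divisor.} Now $r\ge8$ and $X\ge\binom{r-2}3$. Let $u\ge1$. From $ju\le k\le(j(b+1)-2)/2$ we get $2u<b+1$, so $1\le u\le b/2$ and $b\ge2$. Since $ju\le k\le(r-2)/2$ and $r-2\ge r-j=jb$,
\[
X\ge\binom{r-2}{ju}\ge\binom{jb}{ju}=\prod_{i=0}^{ju-1}\frac{jb-i}{ju-i}\ge\binom bu\Bigl(\frac bu\Bigr)^{(j-1)u};
\]
here the $u$ factors with $j\mid i$ multiply to $\binom bu$, and each of the other $(j-1)u$ factors is at least $b/u$. Moreover $(b/u)^u\ge b$. For $b\in\{2,3\}$ this holds because $u=1$. For $b\ge4$, the function $u\mapsto u\ln(b/u)$ has second derivative $-1/u$, so on $[1,b/2]$ it is at least the smaller of its end values $\ln b$ and $\frac b2\ln2$, and $\frac b2\ln 2\ge\ln b$ because $2^b\ge b^2$. Hence $X\ge\binom bu b^{\,j-1}$, and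
\begin{equation}\label{eq:bound}
\frac{|\tau_j(k)|}X\le\frac j{b^{\,j-1}}\quad\text{if }j\le k,\qquad\qquad \frac{|\tau_j(k)|}X\le\frac{k+1}{\binom{r-2}3}\quad\text{if }j>k.
\end{equation}

\emph{The case $k\ge3$, $r\ge18$.} We add up the bounds \eqref{eq:bound}.
\begin{itemize}
\item $j=2$: at most $2/(r/2-1)\le0.25$.
\item $3\le j\le k$, $b=2$: then $j=r/3\ge6$, and $j/2^{j-1}\le6/32=0.1875$.
\item $3\le j\le k$, $b=3$: then $j=r/4\ge5$, and $j/3^{j-1}\le5/81<0.062$.
\item $3\le j\le k$, $b\ge4$: together at most $\sum_{j\ge3}j/4^{j-1}=\frac{16}9-1-\frac12<0.278$.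
\item $k<j\le r/2$: at most $r/2-k$ divisors, and $(k+1)(r/2-k)\le(r+2)^2/16$ since the two factors add up to $r/2+1$. The ratio of $(r+2)^2/16$ to $\binom{r-2}3$ is $\frac38\cdot\frac{r+2}{r-2}\cdot\frac{r+2}{r-3}\cdot\frac1{r-4}$, which decreases in $r$, so it is at most its value $25/560<0.045$ at $r=18$.
\end{itemize}
The total is less than $0.83$.

\emph{The case $k\ge3$, $8\le r\le17$.} For each composite $r$, the table lists the values of $k$, the squarefree divisors $j$, and the bound from \eqref{eq:bound}, term by term.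
\[
\begin{array}{c|c|c|l}
r&k&j&\text{bound for }\sum_j|\tau_j(k)|/X\\ \hline
8&3&2&2/3\\
9&3&3&3/4\\
10&3,4&2,5&2/4+5/56\\
12&3,4,5&2,3,6&2/5+3/9+6/120\\
14&3,\dots,6&2,7&2/6+7/220\\
15&3,\dots,6&3,5&3/16+\max(5/16,\,5/286)\\
16&3,\dots,7&2&2/7
\end{array}
\]
All bounds are less than $1$.
\end{proof}

\section{Several cycles of the same length}\label{sec:many}

Formula \eqref{eq:Mrs} moves the monomial $x^k$ of $M_r$ to $x^{\operatorname{pos}_s(k)}$. The exponents $2a-1,2a$ go to $2as-1,2as$ and stay adjacent, but $2a,2a+1$ go to $2as$ and $2as+2s-1$. By \eqref{eq:alt} this creates negative terms, which $R_s$ must cover.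

\begin{example}\label{ex:M62}
Let $r=6$, $s=2$. The letters have degrees $1,2,2,3,4$, and $\operatorname{pos}_2$ sends $1,2,3,4$ to $3,4,7,8$. The decomposition $M_6=x^4+(x+x^2)+(x^2+x^3)$ from \eqref{eq:M6} turns the first sum in \eqref{eq:Mrs} into
\[
x^8+(x^3+x^4)+(x^4+x^7)=x^8+(1+x)(x^3+x^4-x^5+x^6).
\]
The term $-x^5$ is covered by a term of $R_2$ in which a letter of degree $2$ and the letter of degree $3$ are each used once: the two letters that were pulled apart fill the gap between them.
\end{example}

\begin{lemma}\label{lem:many}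
Let $r\ge2$ and $M_r=\varepsilon x^e+(1+x)N$ with $\varepsilon\in\{0,1\}$ and $N=\sum_k\nu_kx^k$ nonnegative. Then for every $s\ge1$,
\[
M_{r,s}=\varepsilon x^{\operatorname{pos}_s(e)}+(1+x)N_s
\]
with $N_s$ nonnegative. Moreover, for $a\ge0$ and $1\le i\le s-1$, the coefficient of $x^{2as+2i-1}$ in $N_s$ is at least $m_r(2a)\,m_r(2a+1)-\nu_{2a}$.
\end{lemma}

\begin{proof}
Since $M_r=\varepsilon x^e+\sum_k\nu_k(x^k+x^{k+1})$, the first sum in \eqref{eq:Mrs} equals
\[
\varepsilon x^{\operatorname{pos}_s(e)}+\sum_k\nu_k\bigl(x^{\operatorname{pos}_s(k)}+x^{\operatorname{pos}_s(k+1)}\bigr).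
\]
For $k=2a-1$ the bracket is $(1+x)x^{2as-1}$. For $k=2a$ it is $x^{2as}+x^{2as+2s-1}$, to which \eqref{eq:alt} applies. So $N_s=P+R_s$, where the negative terms in the expansion of $P$ are $-\nu_{2a}x^{2as+2i-1}$ with $a\ge0$ and $1\le i\le s-1$. These exponents lie strictly between $2as$ and $2(a+1)s$, so different pairs $(a,i)$ give different exponents. In $R_s$, take for $B$ a letter of degree $2a$, used $s-i$ times, and a letter of degree $2a+1$, used $i$ times. The exponent is $2a(s-i)+(2a+2)i-1=2as+2i-1$, and there are $m_r(2a)m_r(2a+1)$ such sets $B$. This proves the last claim. Finally $m_r(2a)\ge\nu_{2a}$ and $m_r(2a+1)\ge\nu_{2a}$, so $m_r(2a)m_r(2a+1)\ge\nu_{2a}^2\ge\nu_{2a}$, and $N_s$ is nonnegative.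
\end{proof}

Proposition~\ref{prop:one} and Lemma~\ref{lem:many} give the following.

\begin{corollary}\label{cor:rect}
Let $s\ge1$. If $r$ is not squarefree, then $M_{r,s}\in\mathcal C$. If $r\ge3$ is squarefree and $e$ is admissible for $r$, then $M_{r,s}-x^{\operatorname{pos}_s(e)}\in\mathcal C$.
\end{corollary}

The cycle lengths $1$ and $2$ are exceptional. Each has a single letter, so by \eqref{eq:Mrs}
\begin{equation}\label{eq:rigid}
M_{1,n}=1,\qquad M_{2,n/2}=x^{n-1}.
\end{equation}
These monomials sit at the two ends of the range and cannot be moved. As in Example~\ref{ex:six}, the identity is handled with the help of mixed types.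

\begin{lemma}\label{lem:identity}
Let $r\mid n$ with $\mu(r)=-1$, and $s=n/r$. Then
\[
M_{(1^n)}+M_{r,s}+\sum_{i=1}^{s-1}M_{(r^i,1^{n-ri})}\in\mathcal C .
\]
\end{lemma}

\begin{proof}
We have $M_{r,s}=x^{2s-1}+(1+x)N_s$ with $N_s$ nonnegative: for $r=2$ by \eqref{eq:rigid}, and for $r\ge3$ by Corollary~\ref{cor:rect}, since $e=1$ is admissible and $\operatorname{pos}_s(1)=2s-1$. By \eqref{eq:alt}, the negative terms of $(1+x^{2s-1})/(1+x)$ are $-x^{2i-1}$ for $1\le i\le s-1$. By Lemmas~\ref{lem:mixed} and~\ref{lem:values}(a), $M_{(r^i,1^{n-ri})}=(1+x)M_{r,i}$, and $M_{r,i}\ge m_r(1)x^{\operatorname{pos}_i(1)}=x^{2i-1}$ by \eqref{eq:Mrs} and Lemma~\ref{lem:values}(b). So the $i$th mixed type covers the $i$th negative term.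
\end{proof}

\section{Proof of Theorem~\ref{thm:roots}}\label{sec:roots}

Let $g=\gcd(n,d)$. The set $W_{n,d}$ is the union of the classes $C_\lambda$, $\lambda\vdash n$, with all parts of $\lambda$ dividing $d$. Those that are not mixed are the $(r^{n/r})$ with $r\mid g$. If $g=1$, the sum in Corollary~\ref{cor:necessity} is $\mu(1)=1$, so there is no extension.

Let $g>1$. Let $q=2$ if $g$ is even, and let $q$ be any prime divisor of $g$ otherwise. The squarefree divisors of $g$ split into pairs $\{r,qr\}$ with $q\nmid r$, and $\mu(qr)=-\mu(r)$. The choice of $q$ ensures that the exceptional lengths $1$ and $2$ occur only in the pair $\{1,q\}$: if $r>1$, then $r$ is odd, so $r\ge3$. We divide the types into groups and show that the sum of the $M_\lambda$ over each group lies in $\mathcal C$.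

\emph{The pair $\{1,q\}$.} Group $(1^n)$ and $(q^{n/q})$ with the mixed types $(q^i,1^{n-qi})$, $1\le i\le n/q-1$, whose parts divide $d$. Lemma~\ref{lem:identity} applies.

\emph{A pair $\{r,qr\}$ with $r\ge3$.} Put $s=n/r$, so that the types are $(r^s)$ and $((qr)^{s/q})$. We choose admissible exponents that make the leftover monomials $x^{2s-1}$ and $x^{2s}$. For $r$ take $e=2$ if $\mu(r)=1$ and $e=1$ if $\mu(r)=-1$. Then $e\le r-2$, because $\mu(r)=1$ and $r>1$ imply $r\ge6$. For $qr$ take $e'=2q$ if $\mu(qr)=1$ and $e'=2q-1$ if $\mu(qr)=-1$. Then $e'\le2q\le3q-2\le qr-2$. Now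
\[
\operatorname{pos}_s(2)=\operatorname{pos}_{s/q}(2q)=2s,\qquad\operatorname{pos}_s(1)=\operatorname{pos}_{s/q}(2q-1)=2s-1 .
\]
One of $\mu(r),\mu(qr)$ is $1$ and the other is $-1$, so the two leftover monomials add up to $(1+x)x^{2s-1}$, and $M_{r,s}+M_{qr,s/q}\in\mathcal C$ by Corollary~\ref{cor:rect}.

\emph{The other types.} Each is mixed or has the form $(r^{n/r})$ with $r$ not squarefree, so its hook polynomial lies in $\mathcal C$ by Lemma~\ref{lem:mixed} or Corollary~\ref{cor:rect}.

Every type lies in exactly one group. Hence $M_{W_{n,d}}\in\mathcal C$, and Proposition~\ref{prop:criterion} gives the extension. \qed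

\section{Arbitrary pairs of cycle lengths}\label{sec:general}

In Theorems~\ref{thm:unions} and~\ref{thm:lengths} the squarefree lengths have balanced signs but no divisibility relation, and the leftover monomials cannot always be made adjacent. For $n=42$, the type $(6^7)$ offers the exponents $14,28$ and the type $(7^6)$ offers $11,23,35$. If we take $14$ and $23$, then \eqref{eq:alt} produces negative terms at $15,17,19,21$. These are among the exponents $2as+2i-1$ of Lemma~\ref{lem:many} with $s=7$, $a=1$, and the next lemma shows that $N_s$ has a coefficient to spare there.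

\begin{lemma}\label{lem:spare}
Let $\mu(r)=1$, $a\ge1$, $2a+1\le r-2$ and $s\ge1$. Write $M_{r,s}=x^{2as}+(1+x)N_s$. Then $N_s\ge\sum_{i=1}^{s-1}x^{2as+2i-1}$.
\end{lemma}

\begin{proof}
For admissible $e$ let $N^{(e)}=(M_r-x^e)/(1+x)$, which is nonnegative by Proposition~\ref{prop:one}(b). We first show $m_r(2a+1)\ge1$. If $2a+1=r-2$, this is Lemma~\ref{lem:values}(c). Otherwise $2a$ and $2a+2$ are both admissible, and
\[
N^{(2a+2)}-N^{(2a)}=\frac{x^{2a}-x^{2a+2}}{1+x}=x^{2a}-x^{2a+1}.
\]
So $N^{(2a+2)}\ge x^{2a}$, hence $M_r\ge(1+x)x^{2a}$ and $m_r(2a+1)\ge1$.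

Now apply Lemma~\ref{lem:many} with $e=2a$ and $N^{(2a)}=\sum_k\nu_kx^k$. Here $m_r(2a)\ge\nu_{2a}+1$, the extra $1$ coming from $x^e$. So the coefficient of $x^{2as+2i-1}$ in $N_s$ is at least $(\nu_{2a}+1)\cdot1-\nu_{2a}=1$, and the other coefficients are nonnegative.
\end{proof}

\begin{lemma}\label{lem:pair}
Let $r=n/s$ and $r'=n/s'$ be divisors of $n$ with $r,r'\ge3$, $\mu(r)=1$ and $\mu(r')=-1$. Then $M_{r,s}+M_{r',s'}\in\mathcal C$.
\end{lemma}

\begin{proof}
Note that $r\ge6$. We look for $e=2a$ and $e'=2a'-1$, with leftover exponents $2sa$ and $2s'a'-1$, such that the second lies in the window above the first that Lemma~\ref{lem:spare} controls. Precisely, we choose $a,a'\ge1$ with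
\begin{itemize}
\item[(1)] $2a'-1\le r'-2$;
\item[(2)] $sa\le s'a'<s(a+1)$, that is, $a=\lfloor ra'/r'\rfloor$, since $s'/s=r/r'$;
\item[(3)] $2a+1\le r-2$, or else $2a\le r-2$ and $sa=s'a'$.
\end{itemize}
Suppose $r>r'$. Take $a'=1$ and $a=\lfloor r/r'\rfloor\ge1$; then (1) and (2) hold. If $r\ge9$, then $2a+1\le\frac{2r}3+1\le r-2$. Otherwise $r=6$ and $r'\in\{3,5\}$. For $r'=5$ we get $a=1$ and $2a+1=3\le4$. For $r'=3$ we get $a=2$, $2a=r-2$ and $sa=n/3=s'a'$.
Suppose $r<r'$, so $r'\ge7$. Take $a'=\lceil r'/r\rceil\le\frac{r'}6+1\le\frac{r'-1}2$, which gives (1). Then $1\le ra'/r'<1+r/r'<2$, so $a=1$ and $2a+1=3\le r-2$.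

By (1) and (3), $e$ and $e'$ are admissible, and Corollary~\ref{cor:rect} gives
\[
M_{r,s}+M_{r',s'}=x^{2sa}+x^{2s'a'-1}+(1+x)(N_s+N'_{s'})
\]
with $N_s$, $N'_{s'}$ nonnegative. If $sa=s'a'$, the two monomials add up to $(1+x)x^{2sa-1}$. Otherwise $sa<s'a'$ and $2a+1\le r-2$. By \eqref{eq:alt} with $E=2sa$ and $D=2s'a'-2sa-1$, the negative terms of the quotient by $1+x$ have coefficient $-1$ and exponents $2sa+1,2sa+3,\dots,2s'a'-3$. By (2), $2s'a'-3<2sa+2s-3$, so these exponents have the form $2sa+2i-1$ with $1\le i\le s-1$, and Lemma~\ref{lem:spare} covers them.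
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:unions} and~\ref{thm:lengths}]
Necessity is Corollary~\ref{cor:necessity}. Suppose that the M\"obius sum is $0$. By Proposition~\ref{prop:criterion} it suffices to divide the types into groups whose hook polynomials add up to elements of $\mathcal C$. Mixed types and types $(r^{n/r})$ with $r$ not squarefree may stand alone, by Lemma~\ref{lem:mixed} and Corollary~\ref{cor:rect}.

In Theorem~\ref{thm:unions}, every squarefree $r$ with $(r^{n/r})\in\mathcal P$ is at least $3$, and as many have $\mu(r)=1$ as $\mu(r)=-1$. Match them arbitrarily and apply Lemma~\ref{lem:pair}.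

In Theorem~\ref{thm:lengths}, the sum contains the term $\mu(1)=1$, so there is $r'\in A$ with $r'\mid n$ and $\mu(r')=-1$; take $r'=2$ if $2\in A$ and $n$ is even. Since $1,r'\in A$, all the types in Lemma~\ref{lem:identity} for $r'$ are present, and they form one group. The remaining squarefree $r\in A$ with $r\mid n$ are at least $3$ and have balanced signs. Match them and apply Lemma~\ref{lem:pair}.
\end{proof}

The hypotheses cannot be dropped. In each example below the M\"obius sum is $0$, but $M_T/(1+x)$ has a negative coefficient, so there is no extension.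

\begin{example}\label{ex:both}
Let $n\ge4$ be even and $\mathcal P=\{(1^n),(2^{n/2})\}$. By \eqref{eq:rigid}, $M_T=1+x^{n-1}$, and $M_T/(1+x)=1-x+\cdots$.
\end{example}

\begin{example}\label{ex:identity}
Let $\mathcal P=\{(1^6),(3^2)\}$, which does not contain $(2^3)$. By Example~\ref{ex:six}, $M_T=1+x^3=(1+x)(1-x+x^2)$.
\end{example}

\begin{example}\label{ex:thirty}
Let $n=30$ and $A=\{2,15\}$, so $1\notin A$ and $\mu(2)+\mu(15)=0$. The only types with parts in $A$ are $(2^{15})$ and $(15^2)$, and $M_{2,15}=x^{29}$. The letters for $r=15$ have degree $k\le13$. In \eqref{eq:product} the coefficient of $t^i$ in each factor has degree $\operatorname{pos}_i(k)+1$, which is at most $12i+1\le14i$ for even $k$ and at most $14i$ for odd $k$. Hence $(1+x)M_{15,2}$ has degree at most $28$, and $M_{15,2}$ has degree at most $27$. So $M_T$ has coefficients $1$ at $x^{29}$ and $0$ at $x^{28}$, and $M_T/(1+x)=x^{28}-x^{27}+\cdots$. Thus the hypothesis $1\in A$ is needed in Theorem~\ref{thm:lengths}, and $(2^{n/2})$ must be excluded in Theorem~\ref{thm:unions}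 even when $(1^n)\notin\mathcal P$.
\end{example}

\begin{thebibliography}{9}

\bibitem{ARR} Adin, Reiner and Roichman, \emph{On cyclic descents for tableaux}, IMRN 2020.

\bibitem{GR} Gessel and Reutenauer, J. Combin. Theory Ser. A 64 (1993).

\bibitem{KR} Yuval Khachatryan-Raziel, \emph{Schur-Positive sets}, arXiv:2308.14205 (2023).

\end{thebibliography}
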